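\title{Completing sparse partial Steiner quadruple systems by adding few points}

\begin{abstract}
Delete edge-disjoint copies of $K_4^{(3)}$ from the complete $3$-uniform hypergraph on $n$ vertices so that every vertex lies in at most $\delta n^2$ of them, and then add $t$ new vertices of full degree. We show that for every $\varepsilon>0$, if $\delta$ is small enough and $n$ is large, the resulting hypergraph has a $K_4^{(3)}$-decomposition for some $t\le\varepsilon n$. This settles a problem from a paper of Nenadov, Sudakov and Wagner in the affirmative. We also determine the dependence: as $\delta\to0$ the number of new vertices needed in the worst case is $(\sqrt{12}+o(1))\sqrt\delta\,n$, so the largest admissible $\delta$ is $(\frac1{12}+o(1))\varepsilon^2$. The proof first covers all triples through the pairs that have lost many triples, and then decomposes the rest by the theorem of Glock, K\"uhn, Lo and Osthus on supercomplexes.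
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{$3$-graph} is a $3$-uniform hypergraph; we identify it with its set of edges. We write $K_n^{(3)}$ for the complete $3$-graph on $n$ vertices. A \emph{quad} is a set of four vertices, regarded as the copy of $K_4^{(3)}$ formed by its four triples, and it is a quad \emph{in} a $3$-graph $G$ if these four triples are edges of $G$. Two quads are edge-disjoint exactly when they share at most two vertices, and a family of pairwise edge-disjoint quads is a \emph{packing}. A \emph{$K_4^{(3)}$-decomposition} of $G$, or \emph{decomposition} for short, is a partition of the edges of $G$ into quads. The \emph{leave} of a packing $\mathcal P$ on an $n$-element vertex set $V$ is the $3$-graph obtained from the complete $3$-graph on $V$ by deleting the triples of all quads of $\mathcal P$, and $\mathcal P$ is \emph{$\delta$-sparse} if every vertex lies in at most $\delta n^2$ of its quads. For a $3$-graph $H$ and an integer $t\ge0$, the \emph{join} $H\ast K_t$ is obtained from $H$ by adding $t$ new vertices and all triples that contain at least one new vertex.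

A decomposition of $K_N^{(3)}$ is a Steiner quadruple system: a family of $4$-sets covering every triple exactly once. If $H$ is the leave of $\mathcal P$ on $n$ vertices, then $H\ast K_t$ is the leave of the same packing on $n+t$ vertices. A decomposition of $H\ast K_t$ is therefore a way to extend $\mathcal P$ to a Steiner quadruple system on $n+t$ points, and the least such $t$ measures how far $\mathcal P$ is from being completable. The problem, which comes from the paper of Nenadov, Sudakov and Wagner~\cite{NSW}, is to decide whether the following statement is true. We prove that it is.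

\begin{theorem}\label{thm:main}
For every $\varepsilon>0$ there is $\delta>0$ such that the following holds for all large enough $n$. If $H$ is the leave of a $\delta$-sparse packing on $n$ vertices, then $H\ast K_t$ has a $K_4^{(3)}$-decomposition for some integer $t\le\varepsilon n$.
\end{theorem}

To see what the hypothesis does and does not give, note that a vertex lies in at most $\frac13\binom{n-1}2<n^2/6$ quads of any packing, so $\delta$-sparseness says that each vertex has lost at most about a $6\delta$ fraction of its triples. If we knew the same about \emph{pairs}, a bounded number of new vertices would do: when every pair lies in at most $\beta_0n$ deleted triples, for the absolute constant $\beta_0$ of Proposition~\ref{prop:remainder} below, that proposition (with $\Gamma$ empty) gives a decomposition for some $t\le3$ once $n$ is large. But sparseness at vertices says nothing about a given pair. The quads $\{x,y\}\cup g$, where $g$ runs through a matching on the other vertices, number at most $n/2$ and can destroy all triples through $\{x,y\}$ but one. The whole difficulty lies in such pairs, and looking at a single one of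 them (Section~\ref{sec:link}) already shows that $t$ must grow like $\sqrt\delta\,n$ and not like $\delta n$. The next two theorems say that this is the true order, with the right constant.

The \emph{codegree} of a pair of vertices is the number of edges containing it. A $3$-graph is \emph{$K_4^{(3)}$-divisible}, or \emph{divisible}, if its number of edges is divisible by $4$, every vertex degree is divisible by $3$, and every codegree is even. A \emph{non-edge} of $H$ is a triple of vertices of $H$ that is not an edge.

\begin{theorem}\label{thm:sharp}
There are absolute constants $C_0,\theta_0>0$ such that for every $0<\theta\le\theta_0$ and $n\ge n_0(\theta)$ the following holds. Let $H$ be any $3$-graph on $n$ vertices in which every vertex lies in at most $\theta n^2$ non-edges, and let $t\ge2\sqrt\theta\,n+C_0\theta n$ be any integer. Then $H\ast K_t$ has a $K_4^{(3)}$-decomposition if and only if it is $K_4^{(3)}$-divisible.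

In particular, let $0<\delta\le\theta_0/3$ and $n\ge n_0(3\delta)$, and let $H$ be the leave of a $\delta$-sparse packing on $n$ vertices. Then for every integer $t\ge(\sqrt{12\delta}+3C_0\delta)n$, the join $H\ast K_t$ has a $K_4^{(3)}$-decomposition if and only if $n+t\equiv2,4\pmod 6$.
\end{theorem}

\begin{theorem}\label{thm:lower}
Let $0<\delta<\frac1{12}$. For all large $n$ there is a $\delta$-sparse packing on $n$ vertices whose leave $H$ has the following property: if $H\ast K_t$ has a $K_4^{(3)}$-decomposition, then $t\ge\sqrt{12\delta}\,n-O_\delta(1)$.
\end{theorem}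

Let $t(n,\delta)$ be the maximum, over leaves $H$ of $\delta$-sparse packings on $n$ vertices, of the least $t$ for which $H\ast K_t$ has a decomposition. Let $\delta^*(\varepsilon)$ be the supremum of the $\delta>0$ for which the conclusion of Theorem~\ref{thm:main} holds with the given $\varepsilon$.

\begin{corollary}\label{cor:asymp}
There is an absolute constant $C$ such that:
\begin{itemize}
\item[(i)] for all small $\delta>0$ and all $n$ large in terms of $\delta$, $\ |t(n,\delta)-\sqrt{12\delta}\,n|\le C\delta n$, that is, $t(n,\delta)=(\sqrt{12}+O(\sqrt\delta))\sqrt\delta\,n$;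
\item[(ii)] for all small $\varepsilon>0$, $\ (\frac1{12}-C\varepsilon)\varepsilon^2\le\delta^*(\varepsilon)\le\frac1{12}\varepsilon^2$.
\end{itemize}
\end{corollary}

Section~\ref{sec:link} studies what a decomposition looks like around one pair and proves Theorem~\ref{thm:lower}. Theorem~\ref{thm:sharp} is proved in two stages. Section~\ref{sec:cover} covers, by a greedy packing, every edge through a pair that lies in many non-edges, while taking few edges from every other pair. What remains is a nearly complete $3$-graph in which a sparse graph of pairs has codegree $0$; Sections~\ref{sec:super} and~\ref{sec:boost} decompose it using the theorem of Glock, K\"uhn, Lo and Osthus~\cite{GKLO}. Section~\ref{sec:final} chooses the constants.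

We write $xy$ for $\{x,y\}$, $xyz$ for $\{x,y,z\}$, and $s\cup w$ for $s\cup\{w\}$. Throughout, $H$ is a $3$-graph on a set $V$ of $n$ vertices, $T$ is the set of $t$ new vertices, $W=V\cup T$, $N=n+t$ and $H^+=H\ast K_t$.

\section{Divisibility and the link of a pair}\label{sec:link}

\subsection{Divisibility}

A quad has $4$ triples, $3$ through each of its vertices and $2$ through each of its pairs. Hence a $3$-graph with a decomposition is divisible, and deleting a packing of quads in $G$ from $G$ does not change whether $G$ is divisible.

\begin{lemma}\label{lem:div}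
For $N\ge4$, $K_N^{(3)}$ is divisible if and only if $N\equiv2,4\pmod6$. Consequently, if $H$ is the leave of a packing and $n+t\ge4$, then $H\ast K_t$ is divisible if and only if $n+t\equiv2,4\pmod6$.
\end{lemma}

\begin{proof}
The codegree $N-2$ is even exactly when $N$ is even. If $3\mid N$, then $(N-1)(N-2)\equiv2\pmod3$, so the degree $\binom{N-1}2$ is not divisible by $3$. This leaves $N\equiv 2,4\pmod 6$. For $N=6k+2$ we have $\binom{N-1}2=3k(6k+1)$ and $\binom N3=2k(3k+1)(6k+1)$, and $k(3k+1)$ is even. For $N=6k+4$ we have $\binom{N-1}2=3(2k+1)(3k+1)$ and $\binom N3=2(3k+1)(3k+2)(2k+1)$, and $(3k+1)(3k+2)$ is even. The last sentence follows because $H\ast K_t$ is $K_{n+t}^{(3)}$ with a packing deleted.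
\end{proof}

\subsection{The link graph}\label{subsec:linkgraph}

Fix a pair $e=xy\subseteq V$ and let $L_e=\{z\in V: xyz\in H\}$, so that $L_e\cup T$ is the neighborhood of $e$ in $H^+$. The \emph{link graph} $\Lambda_e$ has vertex set $L_e\cup T$, and $zz'$ is an edge of it if $xzz'$ and $yzz'$ are both edges of $H^+$. The quads in $H^+$ containing $e$ are exactly the sets $e\cup g$ with $g$ an edge of $\Lambda_e$, and two of them are edge-disjoint exactly when the two pairs $g$ are disjoint. Thus
\begin{equation}\label{eq:pm}
\text{the quads through $e$ in a decomposition of $H^+$ form a perfect matching of $\Lambda_e$.}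
\end{equation}

How many new vertices does $\Lambda_e$ need in order to have a perfect matching? Suppose every vertex lies in at most $\theta n^2$ non-edges of $H$. Every pair of vertices of $\Lambda_e$ that meets $T$ is an edge of $\Lambda_e$, and a pair $zz'\subseteq L_e$ fails to be an edge only if $xzz'$ or $yzz'$ is a non-edge of $H$, which happens for at most $2\theta n^2$ pairs. So an independent set $U\subseteq L_e$ of size $u$ has $u(u-1)\le4\theta n^2$, and hence $u\le2\sqrt\theta\,n+1$. If $t\ge2\sqrt\theta\,n+1$ and the codegree $|L_e|+t$ is even, a perfect matching is found in three steps: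
\begin{enumerate}
\item take a maximal matching $M$ of $\Lambda_e$ inside $L_e$; the set $U$ of unmatched vertices of $L_e$ is independent;
\item match the vertices of $U$ to distinct new vertices;
\item pair up the remaining new vertices, whose number $t-|U|=t-|L_e|+2|M|$ is even.
\end{enumerate}
In the other direction, if $L_e$ itself is independent in $\Lambda_e$, then all of it must be matched into $T$, so $t\ge|L_e|$. A single pair thus suggests the threshold $t\approx2\sqrt\theta\,n$. For the leave of a $\delta$-sparse packing we may take $\theta=3\delta$, because a quad has three triples through each of its vertices, and the threshold reads $\sqrt{12\delta}\,n$.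

\subsection{A pair that needs many new vertices}

To realize the threshold by a packing we need a large set $A$ with every pair of $A$ blocked at $x$ or at $y$, and we need the triples $xyz$ with $z\notin A$ to be deleted.

\begin{example}\label{ex:seven}
Let $V=\{x,y,1,2,3,z,z'\}$ and $\mathcal P=\{\{x,1,2,3\},\{x,y,z,z'\}\}$. Then $L_{xy}=\{1,2,3\}$, and this set is independent in $\Lambda_{xy}$ because $x12$, $x13$, $x23$ are deleted. By~\eqref{eq:pm} a decomposition of $H\ast K_t$ needs $t\ge3$, although $t=1$ satisfies the divisibility condition $7+t\equiv2,4\pmod6$.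
\end{example}

In general the pairs of $A$ are blocked three at a time by a Steiner triple system, a family of triples of $A$ covering every pair of $A$ exactly once. We use the standard fact that such a system exists when $|A|\equiv1,3\pmod6$; it has $|A|(|A|-1)/6$ triples, and $(|A|-1)/2$ of them pass through each point. Sharing the triples evenly between $x$ and $y$ halves the cost to each.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $n$ be large and let $a$ be the largest integer with $a\equiv1,3\pmod6$ and $a(a-1)\le12(\delta n^2-n)$. Any four consecutive integers contain one that is $1$ or $3$ modulo $6$, so $a\ge\lfloor\sqrt{12\delta n^2-12n}\rfloor-3$. The inequality $\sqrt{\alpha-\alpha'}\ge\sqrt\alpha-\alpha'/\sqrt\alpha$ for $0\le\alpha'\le\alpha$ then gives $a\ge\sqrt{12\delta}\,n-\sqrt{12/\delta}-4$. Also $(a-1)^2\le12\delta n^2$, so $a<n-2$ for large $n$; this is where $12\delta<1$ is used.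

Partition $V=\{x,y\}\cup A\cup Z$ with $|A|=a$. Take a Steiner triple system on $A$ and split it into families $\mathcal T_x$ and $\mathcal T_y$ whose sizes differ by at most $1$. Take a matching on $Z$ that misses at most one vertex, and let $Z_0\subseteq Z$ be the set of missed vertices, so $|Z_0|\le1$. Let $\mathcal P$ consist of the quads $x\cup\tau$ for $\tau\in\mathcal T_x$, the quads $y\cup\tau$ for $\tau\in\mathcal T_y$, and the quads $xy\cup g$ for the edges $g$ of the matching.

Two triples of the system share at most one vertex, so two quads of the first two kinds share at most two vertices. Such a quad meets $xy\cup g$ in one vertex, and two quads $xy\cup g$ meet in $xy$. So $\mathcal P$ is a packing. Each of $x,y$ lies in at most $\frac{a(a-1)}{12}+1+\frac n2\le\delta n^2-n+1+\frac n2\le\delta n^2$ quads, and every other vertex lies in at most $n\le\delta n^2$ quads. So $\mathcal P$ is $\delta$-sparse.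

The deleted triples containing $xy$ are the $xyz$ with $z\in Z\setminus Z_0$, so $\Lambda_{xy}$ has vertex set $A\cup Z_0\cup T$. A pair $\alpha\alpha'\subseteq A$ lies in a triple of $\mathcal T_x$ or of $\mathcal T_y$, so $x\alpha\alpha'$ or $y\alpha\alpha'$ is deleted; thus $A$ is independent in $\Lambda_{xy}$. If $H\ast K_t$ has a decomposition, then by~\eqref{eq:pm} the vertices of $A$ are matched to distinct vertices of $Z_0\cup T$. Hence $t+1\ge a$.
\end{proof}

\section{Covering the bad pairs}\label{sec:cover}

The decomposition theorem that we use in Section~\ref{sec:super} asks, roughly, that all edges lie in about the same number of quads. This is far from true in $H^+$: in the construction above an edge $xy\alpha$ lies in at most $t+1$ quads of $H^+$, while an edge inside $T$ lies in $N-3$. But the requirement concerns only edges that are present. A pair with an unusual positive codegree is harmful, and a pair with codegree $0$ is not. So we use up \emph{all} edges through the pairs that lie in many non-edges, taking care that the other pairs keep almost all of theirs.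

Assume from now on that every vertex lies in at most $\theta n^2$ non-edges of $H$, and fix $\gamma>0$. A pair $xy\subseteq V$ is \emph{bad} if at least $\gamma n$ non-edges of $H$ contain it; all other pairs of $W$, in particular all pairs meeting $T$, are \emph{good}. Let $\Gamma$ be the graph of bad pairs. A non-edge through $x$ contains two pairs through $x$, so a vertex of $\Gamma$-degree $k$ has $k\gamma n\le2\theta n^2$. Therefore
\begin{equation}\label{eq:Delta}
\text{$\Gamma$ has maximum degree at most }\Delta:=2\theta n/\gamma,\qquad |\Gamma|\le\Delta n/2 .
\end{equation}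
We shall take $\gamma$ to be an absolute constant, so that $\Delta$ has order $\theta n$, much smaller than $\sqrt\theta\,n$.

If $e=xy$ is the only bad pair, the task is already done. Take the perfect matching of $\Lambda_e$ built in Section~\ref{subsec:linkgraph} and the quads $e\cup g$ for its edges $g$. They cover all edges through $e$. A pair $xw$ loses at most the triples $xwy$ and $xww'$, where $w'$ is the partner of $w$, and the same holds for a pair $yw$; a pair $g$ disjoint from $e$ loses at most $g\cup x$ and $g\cup y$. So every good pair loses at most two triples.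

With many bad pairs we run the same three steps for each, and three kinds of interference appear. First, a triple may contain two bad pairs, and then one quad must serve both. We send all such triples to new vertices and keep Step~1 away from them. Second, quads chosen for different bad pairs may share a triple; by~\eqref{eq:Delta} each choice conflicts with few others. Third, a good pair $g$ could be used in the matchings of many bad pairs. Edge-disjointness only forces these bad pairs to be disjoint, so $g$ might be used about $n/2$ times and lose nearly all its triples. A cap of $\mu n$ on the number of uses prevents this.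

\begin{lemma}\label{lem:cover}
Let $0<\mu\le\frac1{14}$ with $\mu n\ge1$. Suppose that every bad pair has even codegree in $H^+$ and that
\begin{equation}\label{eq:t}
t\ge2\sqrt\theta\,n+6\Delta/\mu+3 .
\end{equation}
Then there is a packing of quads in $H^+$ such that the set $R$ of edges of $H^+$ that it does not cover satisfies:
\begin{itemize}
\item[(a)] no triple of $R$ contains a bad pair;
\item[(b)] for every good pair $p\subseteq W$, at most $\gamma n+4\mu n+6\Delta$ vertices $w\in W\setminus p$ have $p\cup w\notin R$.
\end{itemize}
\end{lemma}

\begin{figure}[ht]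
\centering
\begin{tikzpicture}[scale=0.85]
\draw[rounded corners] (-0.5,1.6) rectangle (9.5,2.4);
\draw[rounded corners] (-0.5,-0.4) rectangle (9.5,0.4);
\foreach \x in {0,1,2,3,4.5,5.5,6.5,8,9} {\fill (\x,2) circle (2pt); \fill (\x,0) circle (2pt);}
\foreach \x in {4.5,5.5,6.5,8,9} {\draw[thick] (\x,2) -- (\x,0);}
\draw[thick] (0,2) -- (1,2); \draw[thick] (2,2) -- (3,2);
\draw[thick] (0,0) -- (1,0); \draw[thick] (2,0) -- (3,0);
\node at (-1.1,2) {$L_e$}; \node at (-1.1,0) {$T$};
\node at (1.5,2.8) {$M_e$}; \node at (5.5,2.8) {$U_e$}; \node at (8.5,2.8) {$L_e\setminus L'_e$};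
\node at (1.5,-0.8) {$N_e$};
\end{tikzpicture}
\caption{The neighborhood $L_e\cup T$ of a bad pair $e$, with $L_e$ the old and $T$ the new vertices. The edges drawn form a perfect matching, and each edge $g$ stands for the quad $e\cup g$. Step~1 chooses the matching $M_e$ among old vertices. Step~2 sends to new vertices the old vertices left over, namely the unmatched set $U_e$ and the vertices of $L_e\setminus L'_e$, which form a bad pair with a vertex of $e$. Step~3 pairs up the remaining new vertices by the matching $N_e$.}
\label{fig:link}
\end{figure}

\begin{proof}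
For $e=xy\in\Gamma$ let $L'_e=\{z\in L_e: xz,yz\notin\Gamma\}$. The edges of $H$ whose only bad pair is $e$ are exactly the triples $e\cup z$ with $z\in L'_e$. Figure~\ref{fig:link} shows what the three steps do at one bad pair.

\medskip\noindent\textbf{Step 1: quads inside $V$.}
Process the pairs $e\in\Gamma$ in some order, choosing for each a matching $M_e$ on $L'_e$. Let $\ell(zz')$ be the number of already processed $e'$ with $zz'\in M_{e'}$. When $e=xy$ comes up, call a pair $zz'\subseteq L'_e$ \emph{available} if
\begin{itemize}
\item[(A1)] $xzz'$ and $yzz'$ are edges of $H$;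
\item[(A2)] $zz'\notin\Gamma$;
\item[(A3)] neither $xzz'$ nor $yzz'$ lies in a quad $e'\cup g$ with $e'$ processed earlier and $g\in M_{e'}$;
\item[(A4)] $\ell(zz')<\mu n$.
\end{itemize}
Let $M_e$ be a maximal matching of available pairs, let $U_e$ be the set of vertices of $L'_e$ that it misses, and put $u=|U_e|$. By maximality each of the $\binom u2$ pairs inside $U_e$ violates one of the conditions. We count the violations.

At most $2\theta n^2$ pairs violate (A1), since each of $x,y$ lies in at most $\theta n^2$ non-edges. At most $\Delta u/2$ pairs inside $U_e$ violate (A2), by~\eqref{eq:Delta}.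

Let $zz'\subseteq U_e$ satisfy (A2) and let $xzz'\subseteq e'\cup g$ as in (A3). The three pairs of $xzz'$ are good, so $e'\not\subseteq xzz'$, and $xzz'$ consists of $g$ and one vertex of $e'$. If that vertex is $x$, then $g=zz'$; there are at most $\Delta$ choices for $e'\ni x$, and each $M_{e'}$ has at most $u/2$ edges inside $U_e$, which accounts for at most $\Delta u/2$ pairs. Otherwise the vertex is one of $z,z'$, and $g$ joins $x$ to the other. There are at most $u$ choices for the vertex and $\Delta$ choices for $e'$ containing it, and then $g$ is the unique edge of $M_{e'}$ at $x$; this accounts for at most $\Delta u$ pairs. The same count applies with $y$ in place of $x$, so at most $3\Delta u$ pairs satisfy (A2) and violate (A3).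

For (A4) fix $z$. Each $M_{e'}$ has at most one edge at $z$, so $\sum_{z'}\ell(zz')\le|\Gamma|\le\Delta n/2$, and at most $\Delta/(2\mu)$ vertices $z'$ have $\ell(zz')\ge\mu n$. So at most $\Delta u/(4\mu)$ pairs inside $U_e$ violate (A4).

Altogether $\binom u2\le2\theta n^2+(\frac72\Delta+\frac\Delta{4\mu})u$, that is, $u^2\le4\theta n^2+2Ku$ with $K=\frac72\Delta+\frac\Delta{4\mu}+\frac12$. Hence $u\le K+\sqrt{K^2+4\theta n^2}\le2\sqrt\theta\,n+2K$. Since $\mu\le\frac1{14}$ we have $7\Delta\le\Delta/(2\mu)$, and so
\begin{equation}\label{eq:U}
|U_e|\le2\sqrt\theta\,n+\Delta/\mu+1 .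
\end{equation}
The main term is the one found for a single pair; the interference costs only $\Delta/\mu$.

Let $\mathcal Q_1=\{e\cup g:e\in\Gamma,\ g\in M_e\}$. By the definition of $L'_e$, (A1) and (A2), $e\cup g$ is a quad in $H$ whose only bad pair is $e$. The family $\mathcal Q_1$ is a packing. A triple of $e\cup g$ containing a bad pair is $e\cup z$ with $z\in g$, and it determines $e$ and then $g$. The other two triples of $e\cup g$ lie in no quad of an earlier $e'$ by (A3), and in no other quad of $e$ because the edges of $M_e$ are disjoint. Finally, $\ell(p)$ grows by at most $1$ at a time and only while it is below $\mu n$, so at the end $\ell(p)\le\mu n+1\le2\mu n$ for all pairs $p$.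

\medskip\noindent\textbf{Step 2: quads with one new vertex.}
Let $F_1$ be the set of edges of $H$ with at least two bad pairs, let $F_2=\{e\cup z:e\in\Gamma,\ z\in U_e\}$, and let $F=F_1\cup F_2$. An edge of $H$ with at least two bad pairs lies in $F_1$ and in no quad of $\mathcal Q_1$. An edge $e\cup z$ with the single bad pair $e$ is covered by $\mathcal Q_1$ if $M_e$ covers $z$; otherwise it lies in $F_2$, and it is not covered by $\mathcal Q_1$, since a quad covering it would be $e\cup g$ with $z\in g\in M_e$. So $F$ is exactly the set of edges of $H$ that contain a bad pair and are not covered by $\mathcal Q_1$.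

We assign to each $\tau\in F$ a vertex $v(\tau)\in T$, one triple at a time, first for all of $F_1$ and then for $F_2$, so that
\begin{itemize}
\item[(B1)] $v(\tau)\ne v(\tau')$ whenever $|\tau\cap\tau'|=2$;
\item[(B2)] $m(x,v):=|\{\tau\in F: x\in\tau,\ v(\tau)=v\}|\le\mu n+1$ for all $x\in V$, $v\in T$.
\end{itemize}
Condition (B1) makes the quads $\tau\cup v(\tau)$ edge-disjoint, and (B2) caps the load on the pair $xv$. To keep (B2), we forbid for $\tau$ every $v$ with current value $m(x,v)\ge\mu n$ for some $x\in\tau$. A triple containing $x$ and a bad pair either has a bad pair through $x$ (at most $\Delta n$ triples) or is $x$ together with a bad pair (at most $\Delta n/2$ triples). So $\sum_vm(x,v)\le\frac32\Delta n$, each $x$ forbids at most $\frac{3\Delta}{2\mu}$ vertices, and $\tau$ loses at most $\frac{9\Delta}{2\mu}$ choices.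

To keep (B1), we forbid the vertices already assigned to triples that share a pair with $\tau$. A good pair lies in at most $2\Delta$ triples of $F$, and a bad pair lies in at most $2\Delta$ triples of $F_1$; in both cases the third vertex is a $\Gamma$-neighbor of a vertex of the pair. A bad pair $p$ lies in exactly $|U_p|$ triples of $F_2$. For $\tau\in F_1$ only triples of $F_1$ have been treated before, so at most $6\Delta$ choices are lost. For $\tau\in F_2$ with bad pair $e$, at most $2\Delta+|U_e|-1$ choices are lost through $e$ and at most $4\Delta$ through the two good pairs. By~\eqref{eq:U} and $6\Delta\le\frac37\Delta/\mu$, in both cases the number of forbidden vertices is at most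
\[
\tfrac92\Delta/\mu+\tfrac37\Delta/\mu+2\sqrt\theta\,n+\Delta/\mu\le2\sqrt\theta\,n+6\Delta/\mu<t ,
\]
so a choice remains. The order matters here: a triple of $F_1$ treated after $F_2$ could see the large term $|U_p|$ for two or three pairs $p$, and the count would no longer give the constant $2$ in~\eqref{eq:t}.

Let $\mathcal Q_2=\{\tau\cup v(\tau):\tau\in F\}$. These are quads in $H^+$. Two of them with different new vertices meet in $\tau\cap\tau'$, which has at most two vertices. Two with the same new vertex have $|\tau\cap\tau'|\le1$ by (B1), so they too share at most two vertices. The only triple of $\tau\cup v(\tau)$ inside $V$ is $\tau$, which $\mathcal Q_1$ does not cover. So $\mathcal Q_1\cup\mathcal Q_2$ is a packing, and it covers all edges of $H$ that contain a bad pair.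

\medskip\noindent\textbf{Step 3: quads with two new vertices.}
For $e\in\Gamma$ let $T_e=T\setminus\{v(\tau):e\subseteq\tau\in F\}$; the uncovered edges through $e$ are the triples $e\cup v$ with $v\in T_e$. The removed vertices $v(\tau)$ are distinct by (B1), and the triples $\tau\in F$ containing $e$ are the $e\cup z$ with $z\in L_e$ not covered by $M_e$. Thus $|T_e|=t-|L_e|+2|M_e|$. This number is even because the codegree $|L_e|+t$ is even; the parity hypothesis is used only here. At most $|U_e|+2\Delta$ triples of $F$ contain $e$, so~\eqref{eq:t} and~\eqref{eq:U} give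
\begin{equation}\label{eq:Te}
|T_e|\ge t-|U_e|-2\Delta\ge5\Delta/\mu+2-2\Delta\ge2\Bigl(1+2\Delta+\frac\Delta{2\mu}\Bigr),
\end{equation}
where the last inequality is $4\Delta/\mu\ge6\Delta$.

Process the pairs $e\in\Gamma$ in some order, and choose for each a perfect matching $N_e$ of $T_e$ avoiding the following pairs $vv'$: those in $N_{e'}$ for an earlier $e'$ that shares a vertex with $e$, and those in $N_{e'}$ for at least $\mu n$ earlier $e'$. Fix $v\in T_e$. At most $2\Delta$ bad pairs meet $e$, and each forbids at most one partner of $v$. As in the count for (A4), the matchings $N_{e'}$ have at most $\Delta n/2$ edges at $v$ in total, so at most $\Delta/(2\mu)$ partners are forbidden for the second reason. The graph of allowed pairs on $T_e$ thus has minimum degree at least $|T_e|-1-2\Delta-\frac\Delta{2\mu}$, which is at least $|T_e|/2$ by~\eqref{eq:Te}. Dirac's theorem says that a graph on $k\ge3$ vertices with minimum degree at least $k/2$ has a Hamilton cycle. It applies, since $\Gamma\ne\emptyset$ forces $\Delta\ge1$ and so $|T_e|\ge3$, and alternate edges of the cycle form $N_e$. At the end every pair $vv'$ lies in at most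 $\mu n+1$ of the matchings $N_e$.

Let $\mathcal Q_3=\{e\cup g:e\in\Gamma,\ g\in N_e\}$. All triples of these quads meet $T$, so they are quads in $H^+$. A triple $e\cup v$ with $v\in T_e$ lies in exactly one of them and was not covered before. A triple $x\cup g$ with $x\in e$, $g\in N_e$ has two new vertices, so it is not covered by $\mathcal Q_1\cup\mathcal Q_2$; if it also lay in $e'\cup g$, then $e$ and $e'$ would share $x$ while $g\in N_e\cap N_{e'}$, which was excluded. So $\mathcal Q_1\cup\mathcal Q_2\cup\mathcal Q_3$ is a packing in $H^+$ covering every edge with a bad pair. This proves (a).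

\medskip\noindent\textbf{Proof of (b).}
The covered triples without a bad pair are of three kinds: $x\cup g$ with $x\in e$, $g\in M_e$ (no new vertex); $q\cup v(\tau)$ with $q$ a good pair of $\tau\in F$ (one new vertex); and $x\cup g$ with $x\in e$, $g\in N_e$ (two new vertices). Let $p$ be a good pair, and count the $w$ with $p\cup w\notin R$.

Let $p=ab\subseteq V$. Fewer than $\gamma n$ triples $abw$ are non-edges of $H$, and at most $2\Delta$ contain a bad pair. Among covered triples $abw=x\cup g$ of the first kind, those with $g=ab$ number at most $2\ell(ab)\le4\mu n$. Those with $x=b$ and $g=aw$ number at most $\Delta$, because $e\ni b$ determines the edge of $M_e$ at $a$, and exchanging $a$ and $b$ gives another $\Delta$. Triples $abv$ with $v\in T$ are covered only as $ab\cup v(\tau)$ with $ab\subseteq\tau\in F$, at most $2\Delta$ times. The total is at most $\gamma n+4\mu n+6\Delta$.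

Let $p=xv$ with $x\in V$, $v\in T$. All triples through $p$ are edges of $H^+$. At most $\Delta$ triples $xyv$ have $xy$ bad. A covered triple $xyv$ with $xy$ good comes from a $\tau\ni x$ with $v(\tau)=v$, and each such $\tau$ gives at most two vertices $y$; by (B2) this is at most $2(\mu n+1)\le4\mu n$ triples. A covered triple $xvv'$ comes from a bad pair $e\ni x$, which determines $v'$; this is at most $\Delta$ triples. The total is at most $4\mu n+2\Delta$.

Let $p=vv'\subseteq T$. No triple inside $T$ is covered, and a covered triple $xvv'$ has $x\in e$ for one of the at most $\mu n+1$ pairs $e$ with $vv'\in N_e$. The total is at most $2(\mu n+1)\le4\mu n$.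
\end{proof}

\section{The remainder as a supercomplex}\label{sec:super}

\subsection{The theorem of Glock, K\"uhn, Lo and Osthus}

We recall the definitions from~\cite{GKLO}. A \emph{complex} $G$ is a family of subsets of a vertex set $V(G)$ that is closed under taking subsets, and $G^{(i)}$ is the family of its $i$-element sets. For $e\in G^{(r)}$ and $f>r$, $G^{(f)}(e)$ is the family of $(f-r)$-sets $Q\subseteq V(G)\setminus e$ with $Q\cup e\in G$. For $b\subseteq V(G)$, $G(b)$ is the complex on $V(G)\setminus b$ consisting of all $s\subseteq V(G)\setminus b$ with $s\cup b\in G$. An intersection of complexes has as vertex set the intersection of the vertex sets. For an $f$-uniform hypergraph $Y$ on $V(G)$, $G[Y]$ is the complex on $V(G)$ of all $s\in G$ with $\binom sf\subseteq Y$; note that $G[Y]^{(r)}=G^{(r)}$ for $r<f$.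

\begin{definition}\label{def:super}
Let $G$ be a complex on $m$ vertices and let $f>r\ge0$. Then $G$ is
\begin{itemize}
\item \emph{$(\sigma,d,f,r)$-regular} if $(d-\sigma)m^{f-r}\le|G^{(f)}(e)|\le(d+\sigma)m^{f-r}$ for all $e\in G^{(r)}$;
\item \emph{$(\xi,f,r)$-dense} if $|G^{(f)}(e)|\ge\xi m^{f-r}$ for all $e\in G^{(r)}$;
\item \emph{$(\xi,f,r)$-extendable} if $G^{(r)}=\emptyset$ or there is $X\subseteq V(G)$ with $|X|\ge\xi m$ such that for every $e\in\binom Xr$ there are at least $\xi m^{f-r}$ sets $Q\subseteq V(G)\setminus e$ of size $f-r$ with $\binom{Q\cup e}r\setminus\{e\}\subseteq G^{(r)}$.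
\end{itemize}
$G$ is a \emph{$(\sigma,\xi,f,r)$-complex} if for some $f$-uniform hypergraph $Y$ the complex $G[Y]$ is $(\sigma,d,f,r)$-regular for some $d\ge\xi$, $(\xi,f+r,r)$-dense and $(\xi,f,r)$-extendable. $G$ is a \emph{$(\sigma,\xi,f,r)$-supercomplex} if for all $0\le i\le r$ and all $B\subseteq G^{(i)}$ with $1\le|B|\le2^i$, the complex $\bigcap_{b\in B}G(b)$ is a $(\sigma,\xi,f-i,r-i)$-complex.
\end{definition}

These properties persist when $\sigma$ is increased or $\xi$ is decreased. The following is the main complex decomposition theorem of~\cite{GKLO} in the case $F=K_4^{(3)}$, which is weakly regular in the sense required there.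

\begin{theorem}[Glock, K\"uhn, Lo and Osthus~\cite{GKLO}]\label{thm:GKLO}
For every $\xi>0$ there is $\sigma_0(\xi)>0$ such that for every $0<\sigma\le\sigma_0(\xi)$ and all $N\ge N_0(\sigma,\xi)$ the following holds. If $G$ is a $(\sigma,\xi,4,3)$-supercomplex on $N$ vertices and $G^{(3)}$ is $K_4^{(3)}$-divisible, then $G^{(3)}$ has a $K_4^{(3)}$-decomposition.
\end{theorem}

Two features of Definition~\ref{def:super} shape our argument. Regularity and density are quantified over sets that belong to the complex, so a pair left out of the complex imposes no condition of these kinds. Extendability, in contrast, concerns \emph{all} $r$-subsets of $X$. For $(f,r)=(4,3)$ it asks that for each triple $e\subseteq X$ many vertices $w$ form an edge with all three pairs of $e$, so $X$ can contain no pair of codegree $0$. A degree bound of $\beta N$ on $\Gamma$ gives, by greedy choice, an independent set of size only about $1/\beta$. The new vertices supply one of linear size, and this is their second role in the proof.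

\subsection{Nearly complete 3-graphs}

The output of Lemma~\ref{lem:cover} has the following form.

\begin{definition}\label{def:near}
Let $R$ be a $3$-graph and $\Gamma$ a graph on a set $W$ of $N$ vertices. The pair $(R,\Gamma)$ is \emph{$(\beta,\xi_0)$-nearly complete} if
\begin{itemize}
\item[(N1)] $\Gamma$ has maximum degree at most $\beta N$;
\item[(N2)] no triple of $R$ contains an edge of $\Gamma$;
\item[(N3)] for every pair $p\notin\Gamma$, at most $\beta N$ vertices $w\in W\setminus p$ have $p\cup w\notin R$;
\item[(N4)] $\Gamma$ has an independent set $X_0$ with $|X_0|\ge\xi_0N$.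
\end{itemize}
\end{definition}

\begin{proposition}\label{prop:remainder}
Let $\beta_0=1/910000$. For every $\xi_0\in(0,1)$ there is $N_1(\xi_0)$ such that the following holds. If $(R,\Gamma)$ is $(\beta_0,\xi_0)$-nearly complete on $N\ge N_1(\xi_0)$ vertices and $R$ is $K_4^{(3)}$-divisible, then $R$ has a $K_4^{(3)}$-decomposition.
\end{proposition}

The proof is completed in Section~\ref{sec:boost}. Given $(R,\Gamma)$, let $\mathcal C$ be the family of all $s\subseteq W$ such that no pair of $s$ lies in $\Gamma$ and every triple of $s$ lies in $R$. This is a complex on $W$, and $\mathcal C^{(3)}=R$ by (N2). For $0\le i\le3$ and $B\subseteq\mathcal C^{(i)}$ with $1\le|B|\le2^i$, the complex $D=\bigcap_{b\in B}\mathcal C(b)$ has to be a $(\sigma,\xi,r+1,r)$-complex with $r=3-i$; the density condition then concerns sets of size $2r+1$.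

\begin{lemma}\label{lem:links}
Let $0<\beta\le\frac1{1300}$ and $\eta=130\beta$, let $(R,\Gamma)$ be $(\beta,\xi_0)$-nearly complete, and let $N$ be large in terms of $\beta$. Let $i$, $B$, $D$, $r$ be as above and $M=|V(D)|$. Then $M\ge N-24$, and:
\begin{itemize}
\item[(i)] for every $s\in D$ with $|s|\le2r$, at least $(1-\eta)M$ vertices $w\in V(D)\setminus s$ satisfy $s\cup w\in D$;
\item[(ii)] for every $e\in D^{(r)}$,
\begin{equation}\label{eq:ext}
(1-\eta)M\le|D^{(r+1)}(e)|\le M,\qquad |D^{(2r+1)}(e)|\ge M^{r+1}/50;
\end{equation}
\item[(iii)] $D$ is $(\min(\xi_0,\frac12),r+1,r)$-extendable.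
\end{itemize}
\end{lemma}

\begin{proof}
$V(D)$ is $W$ minus at most eight sets of at most three vertices, so $M\ge N-24$.

(i) We first show that for $s'\in\mathcal C$ with $|s'|\le6$, at most $15\beta N$ vertices $w\notin s'$ have $s'\cup w\notin\mathcal C$. For $s'=\emptyset$ there are none, and for $|s'|=1$ there are at most $\beta N$ by (N1). Let $|s'|\ge2$ and $s'\cup w\notin\mathcal C$. If some triple of $s'\cup w$ is not in $R$, it has the form $p\cup w$ with $p\subseteq s'$. If some pair of $s'\cup w$ is in $\Gamma$, it has the form $xw$ with $x\in s'$, and then $p\cup w\notin R$ for any pair $p\subseteq s'$ through $x$, by (N2). The at most $\binom62=15$ pairs of $s'$ are not in $\Gamma$, so (N3) gives the bound.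

Now let $s\in D$ with $|s|\le2r$. For $b\in B$ the set $b\cup s$ lies in $\mathcal C$ and has at most $i+2r=6-i\le6$ vertices. A vertex $w\in V(D)\setminus s$ has $s\cup w\in D$ unless $b\cup s\cup w\notin\mathcal C$ for some $b\in B$, which happens for at most $8\cdot15\beta N\le120\beta(M+24)$ vertices. The number of remaining vertices is at least $M-6-120\beta(M+24)$, which is at least $(1-130\beta)M$ once $10\beta M\ge6+2880\beta$.

(ii) The first bound is (i) with $s=e$. For the second, add $r+1$ vertices to $e$ one at a time. Before each addition the set has at most $2r$ vertices, so (i) gives at least $((1-\eta)M)^{r+1}$ sequences, and each set in $D^{(2r+1)}(e)$ arises from at most $(r+1)!$ of them. Since $\eta\le\frac1{10}$ and $r\le3$, we have $(1-\eta)^{r+1}/(r+1)!\ge0.9^4/24>\frac1{50}$.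

(iii) Here $Q=\{w\}$, and the condition on $w\in V(D)\setminus e$ is that $a\cup w\in D$ for every $(r-1)$-subset $a$ of $e$. For $r=3$ we have $B=\{\emptyset\}$ and $D=\mathcal C$; take $X=X_0$ from (N4). The three pairs of $e\in\binom{X_0}3$ are not in $\Gamma$, so by (N3) at least $N-3-3\beta N\ge N/2$ vertices $w$ qualify. For $r\in\{1,2\}$ let $X$ be the set of vertices $x$ with $\{x\}\in D$. Since $\emptyset\in D$, part (i) gives $|X|\ge(1-\eta)M\ge M/2$. For $e\in\binom Xr$ each of the at most two $(r-1)$-subsets $a$ of $e$ is empty or a single vertex of $X$, so it lies in $D$, and by (i) at least $(1-2\eta)M-2\ge M/2$ vertices $w$ qualify. For $r=0$ take $X=V(D)$; the only $e$ is $\emptyset$, the condition on $w$ is void, and all $M$ vertices qualify.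
\end{proof}

\begin{remark}\label{rem:naive}
Take $Y=D^{(r+1)}$, so that $D[Y]=D$. Lemma~\ref{lem:links} then shows that $\mathcal C$ is an $(\eta,\xi,4,3)$-supercomplex with $d=1$ and $\xi=\min(\xi_0,\frac1{50})$, and Theorem~\ref{thm:GKLO} gives Proposition~\ref{prop:remainder} with $\beta_0$ replaced by $\beta=\min(\sigma_0(\xi),\frac1{10})/130$, which depends on $\xi_0$. This is enough for Theorem~\ref{thm:main}: for $\varepsilon<1$ take $t\in[\varepsilon n/2,\varepsilon n]$ with $n+t\equiv 2\pmod 6$, so that $T$ gives $\xi_0=\varepsilon/4$; this fixes $\beta$, the argument of Section~\ref{sec:final} runs with $\gamma=\beta/4$ and $\mu=\beta/32$, and $\theta=3\delta$ is chosen last, so small that $12\theta/\gamma\le\beta/4$ and $2\sqrt\theta+12\theta/(\gamma\mu)\le\varepsilon/4$. It is not enough for Theorem~\ref{thm:sharp}. There $T$ gives only $\xi_0$ of order $\sqrt\theta$, and the error term $6\Delta/\mu=12\theta n/(\gamma\mu)$ in~\eqref{eq:t} would have order $\theta n/\sigma_0(\sqrt\theta)^2$, which Theorem~\ref{thm:GKLO} does not let us compare with $\sqrt\theta\,n$.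
\end{remark}

\section{Improving the regularity}\label{sec:boost}

The freedom to choose $Y$ in Definition~\ref{def:super} removes the dependence of $\beta$ on $\xi_0$. We choose $Y\subseteq D^{(r+1)}$ at random, with probabilities tuned so that every $e\in D^{(r)}$ has \emph{exactly} the same expected degree. The regularity error then tends to $0$ as $M\to\infty$, and it falls below $\sigma_0(\xi)$ however small that number is.

The tool is a weighting of $(r+1)$-sets that changes the weighted degree of one $r$-set and of no other. For $r=1$ it lives on a triangle $xyz$: give the edges $xy$ and $xz$ weight $\frac12$ and the edge $yz$ weight $-\frac12$. The weighted degree is $1$ at $x$ and $0$ at $y$ and $z$. In general such a weighting exists on $2r+1$ points by Gottlieb's theorem, which gives that the square inclusion matrix of $r$-subsets versus $(r+1)$-subsets of a $(2r+1)$-set is invertible. It can also be written down.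

\begin{lemma}\label{lem:psi}
Let $r\ge0$, $|S|=2r+1$ and $e\in\binom Sr$. For $Q\in\binom S{r+1}$ put $\psi_{e,S}(Q)=a_{|Q\cap e|}$, where $a_k=(-1)^{r-k}\big/\bigl((r+1)\binom rk\bigr)$ for $0\le k\le r$. Then $|\psi_{e,S}(Q)|\le1$, and for $e'\in\binom Sr$ the sum $\sum_{e'\subset Q\subseteq S}\psi_{e,S}(Q)$ equals $1$ if $e'=e$ and $0$ otherwise.
\end{lemma}

\begin{proof}
Let $k=|e'\cap e|$. The sets $Q$ are $e'\cup w$ for the $r+1$ points $w\in S\setminus e'$. Of these, $r-k$ lie in $e$ and give $|Q\cap e|=k+1$, and the other $k+1$ give $|Q\cap e|=k$. For $k=r$ the sum is $(r+1)a_r=1$. For $k<r$ it is $(r-k)a_{k+1}+(k+1)a_k$, which vanishes because $(r-k)\binom rk=(k+1)\binom r{k+1}$.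
\end{proof}

We also use McDiarmid's inequality. Let $Z$ be a function of independent random variables $I_1,\dots,I_k$ such that changing $I_j$ alone changes $Z$ by at most $c_j$. Then for $\lambda>0$ each of $\Pr(Z\le\mathbb EZ-\lambda)$ and $\Pr(Z\ge\mathbb EZ+\lambda)$ is at most $\exp(-2\lambda^2/\sum_jc_j^2)$. For a sum of $k$ independent indicators all $c_j$ equal $1$, and this is Hoeffding's inequality.

\begin{lemma}\label{lem:boost}
Let $0\le r\le3$ and $\eta=1/7000$. Let $D$ be a complex on $M$ vertices, with $M$ larger than an absolute constant, such that~\eqref{eq:ext} holds for every $e\in D^{(r)}$. Then there is $Y\subseteq D^{(r+1)}$ such that $D[Y]$ is $(M^{-1/3},\frac34,r+1,r)$-regular and $(2^{-42},2r+1,r)$-dense.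
\end{lemma}

\begin{proof}
For $e\in D^{(r)}$ put $c_e=|D^{(r+1)}(e)|$, $n_e=|D^{(2r+1)}(e)|$ and $\rho_e=\frac34(M-c_e)$. If every $(r+1)$-set of $D$ had weight $\frac34$, then $e$ would fall short of weighted degree $\frac34M$ by $\rho_e$, and $0\le\rho_e\le\eta M$ by~\eqref{eq:ext}. We make up this deficit with the weightings $\psi_{e,S}$, spread evenly over the $n_e$ sets $S\in D^{(2r+1)}$ containing $e$ so that no single weight moves far. For $Q\in D^{(r+1)}$ define
\[
\pi(Q)=\frac34+\sum_{\substack{S\in D^{(2r+1)}\\ S\supseteq Q}}\ \sum_{e\in\binom Sr}\frac{\rho_e}{n_e}\,\psi_{e,S}(Q).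
\]
All subsets of a set $S\in D$ lie in $D$. So for $e'\in D^{(r)}$, summing over the $Q\in D^{(r+1)}$ containing $e'$, exchanging the order of summation and using Lemma~\ref{lem:psi} gives
\[
\sum_{Q\supset e'}\pi(Q)=\frac34c_{e'}+\sum_{\substack{S\in D^{(2r+1)}\\ S\supset e'}}\ \sum_{e\in\binom Sr}\frac{\rho_e}{n_e}\sum_{e'\subset Q\subseteq S}\psi_{e,S}(Q)=\frac34c_{e'}+n_{e'}\cdot\frac{\rho_{e'}}{n_{e'}}=\frac34M .
\]
At most $M^r$ sets $S$ contain a given $Q$, each has $\binom{2r+1}r\le35$ subsets of size $r$, and $\rho_e/n_e\le50\eta M^{-r}$ by~\eqref{eq:ext}. Hence $|\pi(Q)-\frac34|\le35\cdot50\,\eta=\frac14$, so $\pi(Q)\in[\frac12,1]$. The base value $\frac34$ was chosen to leave this room on both sides.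

Put each $Q\in D^{(r+1)}$ into $Y$ independently with probability $\pi(Q)$. Then $D[Y]^{(r)}=D^{(r)}$ and $D[Y]^{(r+1)}=Y$. Fix $e\in D^{(r)}$.

The number $|D[Y]^{(r+1)}(e)|$ is a sum of at most $M$ independent indicators with mean $\frac34M$. It differs from its mean by more than $M^{2/3}$ with probability at most $2\exp(-2M^{1/3})$.

Let $Z_e=|D[Y]^{(2r+1)}(e)|$, the number of $S\in D^{(2r+1)}$ with $S\supset e$ and $\binom S{r+1}\subseteq Y$. Each $S$ has at most $35$ subsets of size $r+1$, each kept with probability at least $\frac12$, so $\mathbb EZ_e\ge2^{-35}n_e\ge2^{-41}M^{r+1}$. Every $Q$ has $|Q\setminus e|=j$ for some $1\le j\le r+1$. At most $2^rM^j$ sets $Q$ have a given $j$, and changing the status of one of them changes $Z_e$ by at most $M^{r+1-j}$, which bounds the number of $(2r+1)$-sets containing $e\cup Q$. The sum of the squared effects is at most $\sum_{j=1}^{r+1}2^rM^{2r+2-j}\le32M^{2r+1}$. With $\lambda=2^{-42}M^{r+1}$,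
\[
\Pr\bigl(Z_e<2^{-42}M^{r+1}\bigr)\le\exp\Bigl(-\frac{2\cdot2^{-84}M^{2r+2}}{32M^{2r+1}}\Bigr)=\exp(-2^{-88}M).
\]
There are at most $M^3$ sets $e$, and $M^3\bigl(2\exp(-2M^{1/3})+\exp(-2^{-88}M)\bigr)<1$ for large $M$. So some $Y$ has both properties for all $e$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:remainder}]
We have $130\beta_0=1/7000$. Put $\xi=\min(\xi_0,2^{-42})$ and $\sigma=\sigma_0(\xi)$. Let $N$ be so large that Lemma~\ref{lem:links} applies with $\beta=\beta_0$, that Lemma~\ref{lem:boost} applies for all $M\ge N-24$, that $(N-24)^{-1/3}\le\sigma$, and that $N\ge N_0(\sigma,\xi)$. Let $D$ be one of the complexes $\bigcap_{b\in B}\mathcal C(b)$, and let $Y$ be given by Lemma~\ref{lem:boost}. Then $D[Y]$ is $(\sigma,\frac34,r+1,r)$-regular and $(\xi,2r+1,r)$-dense. Extendability depends only on the vertex set and on $D[Y]^{(r)}=D^{(r)}$, so $D[Y]$ is $(\xi,r+1,r)$-extendable by Lemma~\ref{lem:links}(iii). Thus $\mathcal C$ is a $(\sigma,\xi,4,3)$-supercomplex with $\mathcal C^{(3)}=R$ divisible, and Theorem~\ref{thm:GKLO} applies.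
\end{proof}

\section{Proofs of the upper bounds}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Divisibility is necessary by Section~\ref{sec:link}. For sufficiency put
\[
\gamma=\frac{\beta_0}4,\qquad\mu=\frac{\beta_0}{32},\qquad C_0=\frac{12}{\gamma\mu}+1,\qquad\theta_0=\frac{\gamma\beta_0}{48}.
\]
Then $\mu\le\frac1{14}$ and $\theta_0<\frac14$. Let $0<\theta\le\theta_0$, and let $n$ be so large that $\theta n\ge3$, $\mu n\ge1$ and $n\ge N_1(\sqrt\theta)$. Let $H^+=H\ast K_t$ be divisible, with $t\ge2\sqrt\theta\,n+C_0\theta n$. Since $\Delta=2\theta n/\gamma$, we have $C_0\theta n=6\Delta/\mu+\theta n\ge6\Delta/\mu+3$, so~\eqref{eq:t} holds, and all codegrees are even by divisibility. Lemma~\ref{lem:cover} gives a packing in $H^+$ with uncovered part $R$, and $R$ is divisible.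

We check that $(R,\Gamma)$ is $(\beta_0,\sqrt\theta)$-nearly complete on $W$. We have $6\Delta=12\theta n/\gamma\le\beta_0n/4$, which gives (N1). Part (a) of the lemma is (N2). Part (b) gives (N3), because
\[
\gamma n+4\mu n+6\Delta\le\Bigl(\frac14+\frac18+\frac14\Bigr)\beta_0n\le\beta_0N .
\]
For (N4) take $X_0=T$, which meets no bad pair. The ratio $t/(n+t)$ increases with $t$, so $|T|/N\ge2\sqrt\theta/(1+2\sqrt\theta)\ge\sqrt\theta$, using $\theta\le\frac14$. By Proposition~\ref{prop:remainder}, $R$ has a decomposition, and together with the packing it decomposes $H^+$.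

For the second part, each vertex lies in at most $3\delta n^2$ non-edges of the leave of a $\delta$-sparse packing. Apply the first part with $\theta=3\delta$, for which $2\sqrt\theta=\sqrt{12\delta}$, and use Lemma~\ref{lem:div}.
\end{proof}

Any four consecutive values of $t$ include one with $n+t\equiv2,4\pmod6$. So the second part of Theorem~\ref{thm:sharp} gives
\begin{equation}\label{eq:upper}
t(n,\delta)\le(\sqrt{12\delta}+3C_0\delta)n+4\qquad\text{for }0<\delta\le\theta_0/3,\ n\ge n_0(3\delta).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Given $\varepsilon>0$, choose $0<\delta\le\theta_0/3$ with $\sqrt{12\delta}+3C_0\delta<\varepsilon$. By~\eqref{eq:upper}, $t(n,\delta)\le\varepsilon n$ for all large $n$.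
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:asymp}]
Put $C=3C_0+1$.

(i) Let $0<\delta\le\theta_0/3$; then $\delta<\frac1{12}$. By~\eqref{eq:upper} and Theorem~\ref{thm:lower}, $t(n,\delta)-\sqrt{12\delta}\,n$ lies between $-O_\delta(1)$ and $3C_0\delta n+4$, and both bounds are at most $C\delta n$ in absolute value when $n$ is large.

(ii) Let $0<\varepsilon<1$ and suppose the conclusion of Theorem~\ref{thm:main} holds for $\varepsilon$ with some $\delta>\varepsilon^2/12$. A $\delta'$-sparse packing with $\delta'\le\delta$ is $\delta$-sparse, so the conclusion also holds with some $\delta'\in(\varepsilon^2/12,1/12)$. But for this $\delta'$ Theorem~\ref{thm:lower} provides leaves that require $t\ge\sqrt{12\delta'}\,n-O_{\delta'}(1)>\varepsilon n$ for large $n$, a contradiction. Hence $\delta^*(\varepsilon)\le\varepsilon^2/12$.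

For the lower bound let $\delta=(\frac1{12}-C\varepsilon)\varepsilon^2$, with $\varepsilon$ so small that $0<\delta\le\theta_0/3$. Then $\sqrt{12\delta}=\varepsilon\sqrt{1-12C\varepsilon}\le\varepsilon-6C\varepsilon^2$ and $3C_0\delta\le C_0\varepsilon^2/4<6C\varepsilon^2$. So $\sqrt{12\delta}+3C_0\delta<\varepsilon$, and~\eqref{eq:upper} gives $t(n,\delta)\le\varepsilon n$ for large $n$. Hence $\delta^*(\varepsilon)\ge\delta$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GKLO}
Glock, K\"uhn, Lo and Osthus,
\emph{The existence of designs via iterative absorption: hypergraph $F$-designs for arbitrary $F$},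
Mem. Amer. Math. Soc. 284 (2023), no.~1406.

\bibitem{NSW}
Rajko Nenadov, Benny Sudakov and Adam Zsolt Wagner,
\emph{Completion and deficiency problems},
arXiv:1904.01394 (2019).

\end{thebibliography}
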